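# Gröbner bases of simplicial toric ideals: counting classes in a finite group

## 1. The finite group $G/H$ of a simplicial homogeneous semigroup

Let $S\subseteq\mathbb N^m$ be an affine semigroup, generated by pairwise distinct vectors $a_1,\dots,a_n$. Two conditions are imposed throughout.

**Definition (homogeneous).** There is a linear form $\ell$ on $\mathbb Q^m$ with $\ell(a_i)=1$ for all $i$.

**Definition (simplicial).** If $d$ is the rank of the group $G$ generated by $S$, then the rational cone spanned by $S$ is spanned by $d$ linearly independent elements among $a_1,\dots,a_n$.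

A standard example is $S\subseteq\mathbb N^d$ generated by $\alpha e_1,\dots,\alpha e_d$ and further vectors with coordinate sum $\alpha$; there $\ell$ is the coordinate sum divided by $\alpha$.

Renumber so that $a_1,\dots,a_d$ are linearly independent and span the cone. Call the other generators $b_1,\dots,b_c$, where $c=n-d$. From now on the word *generator* means one of the $b_j$.

Let $H=\mathbb Za_1\oplus\dots\oplus\mathbb Za_d\subseteq G$. Write elements of $G$ in coordinates with respect to $a_1,\dots,a_d$. Then
$$H=\mathbb Z^d\subseteq G\subseteq\mathbb Q^d .$$
Elements of $S$ lie in the cone, so their coordinates are $\ge 0$. For a vector $u$ put $|u|=\sum_i u_i$. Since $\ell(a_i)=1$, we have $|u|=\ell(u)$, and this is an integer for $u\in G$, because $\ell$ is $1$ on the elements that generate $G$.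

The object on which everything turns is the quotient
$$A=G/H .$$
It is finite, because $G$ is finitely generated of rank $d$ and $H$ has rank $d$. Write $[u]$ for the class of $u\in G$.

The generators $b_j$ sit in $A$ in a special way. The coordinates of $b_j$ are $\ge0$ and sum to $1$; if one of them were $1$, the others would be $0$ and $b_j$ would equal some $a_i$. Hence
$$b_j\in[0,1)^d,\qquad |b_j|=1. \tag{1}$$
So $[b_j]\ne0$, since the only integer vector in $[0,1)^d$ is $0$. Also $[b_i]\neq[b_j]$ for $i\ne j$: the vector $b_i-b_j$ has coordinates in $(-1,1)$, and if it is integral it is $0$. Thus $A$ contains the $1+c$ distinct elements $0,[b_1],\dots,[b_c]$. Put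
$$\mathcal Y=\{[b_1],\dots,[b_c]\},\qquad T=A\setminus(\{0\}\cup\mathcal Y).$$

**Example 1 (a quartic curve).** Let $S$ be generated by $(4,0),(3,1),(1,3),(0,4)$. Here $d=2$, $a_1=(4,0)$, $a_2=(0,4)$, and in the new coordinates $b_1=(\frac34,\frac14)$, $b_2=(\frac14,\frac34)$. The group $G$ is generated by $H=\mathbb Z^2$ and $b_1,b_2$. Sending a vector to four times its second coordinate modulo $4$ identifies $A$ with $\mathbb Z/4$; the classes of $b_1,b_2$ are $1$ and $3$, so $T=\{2\}$.

We shall see that $|A|$ is the multiplicity of the semigroup ring. So $T$, the set of classes that are neither $0$ nor the class of a generator, has a size that can be read off from basic invariants. The plan is to bound the degrees of a Gröbner basis by producing many different classes in $T$.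

## 2. Gröbner degree at most $\deg-\operatorname{codim}+1$

Let $K$ be a field. The semigroup ring is $K[S]=K[\mathbf t^{a_1},\dots,\mathbf t^{a_n}]$; it has the $K$-basis $\mathbf t^s$, $s\in S$, its dimension is $d$, and homogeneity makes it standard graded with $\mathbf t^s$ in degree $\ell(s)=|s|$. Take one variable for each element of the generating set of $S$: $x_1,\dots,x_d$ for $a_1,\dots,a_d$ and $y_1,\dots,y_c$ for $b_1,\dots,b_c$. Let $R$ be the polynomial ring in these variables and
$$I=\ker\bigl(R\to K[S],\ x_i\mapsto\mathbf t^{a_i},\ y_j\mapsto\mathbf t^{b_j}\bigr),$$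
the *toric ideal* of $S$: a homogeneous prime ideal generated by binomials. Put $D=\deg K[S]$, the multiplicity. The codimension of $K[S]$ is $c$.

For a term order $\le$ on $R$, the *maximal degree of a Gröbner basis* of $I$ is the highest degree of a minimal generator of $\operatorname{in}_\le(I)$. The question, from M. Hellus, J. Stueckrad and L. T. Hoa, "Gröbner bases of simplicial toric ideals", arXiv:0710.5347 (2007), is this. Is there a term order on the *given* variables, with no linear change of coordinates, such that $\operatorname{in}_\le(I)$ is generated in degrees at most $D-c+1$?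

The answer is yes. Fix any term order $\le_0$ on $R$, and define $\le$ by comparing first the total degree in the $y$'s (larger $y$-degree is larger) and breaking ties by $\le_0$. This is a term order: it is total, compatible with multiplication, and $1$ is its least monomial.

**Theorem 1.** $\operatorname{in}_\le(I)$ is generated in degrees $\le D-c+1$. (So $I$ itself is generated in degrees $\le D-c+1$.)

**Theorem 2 (sharpness).** One always has $D\ge c+1$. For all $d\ge2$, $c\ge1$, $D\ge c+1$ there is a simplicial homogeneous $S$ with these invariants whose ideal $I$ has a minimal generator of degree $D-c+1$. So for this $S$ every Gröbner basis of $I$ has an element of degree $\ge D-c+1$.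

If $c=0$, then $I=0$ and nothing is to be proved in Theorem 1; from now on $c\ge1$.

## 3. The order of $A$ is the multiplicity

**Lemma 3.** $|A|=D$. Consequently
$$|T|=D-1-c\ \ge 0, \tag{2}$$
and Theorem 1 says that every minimal generator of $\operatorname{in}_\le(I)$ has degree at most $|T|+2$.

*Proof.* First, every class $f\in A$ contains an element of $S$. An element of $G$ has the form $s-s'$ with $s,s'\in S$. If $N\ge1$ is the order of $[s']$, then $[s-s']=[s+(N-1)s']$, and $s+(N-1)s'\in S$.

Let $\varphi_f\in[0,1)^d$ be the representative of $f$ obtained by taking fractional parts; it lies in $G$. Let $M_f$ be the span of the $\mathbf t^s$ with $s\in S\cap f$, let $P=K[x_1,\dots,x_d]$ act through $x_i\mapsto\mathbf t^{a_i}$, and pick $s_0\in S\cap f$. Every $s\in S\cap f$ has coordinates $\ge0$ and differs from $\varphi_f$ by an integer vector, so $s-\varphi_f\in\mathbb N^d$. Hence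
$$\mathbf t^{s_0}P\subseteq M_f\subseteq\mathbf t^{\varphi_f}P .$$
The dimension of the degree $q$ part of $M_f$ therefore lies between $\binom{q-|s_0|+d-1}{d-1}$ and $\binom{q-|\varphi_f|+d-1}{d-1}$ for large $q$; both are $q^{d-1}/(d-1)!$ plus lower order terms. Since $K[S]=\bigoplus_fM_f$, the Hilbert polynomial of $K[S]$ has leading coefficient $|A|/(d-1)!$, which means $D=|A|$. The rest follows because $A$ is the disjoint union of $\{0\}$, $\mathcal Y$ and $T$, and $|\mathcal Y|=c$. $\square$

In Example 1, $D=4$, $c=2$, $|T|=1$, and the bound is $3$.

## 4. Standard monomials and their classes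

The *$S$-degree* of a monomial is the vector $s\in S$ such that the monomial maps to $\mathbf t^s$. The ideal $I$ is graded by $S$-degree. A monomial is *standard* if it is not in $\operatorname{in}_\le(I)$. Divisors of standard monomials are standard.

**Lemma 4.** For each $s\in S$ exactly one monomial of $S$-degree $s$ is standard, namely the smallest one. If two monomials have the same $S$-degree, the larger one is in $\operatorname{in}_\le(I)$.

*Proof.* If $p>p'$ have the same $S$-degree, then $p-p'\in I$ has initial monomial $p$. Conversely let $p$ be smallest of its $S$-degree and suppose $p$ is the initial monomial of some $h\in I$. The component of $h$ in the $S$-degree of $p$ lies in $I$, and its monomials are $\le p$, so it is a nonzero multiple of $p$. But $p$ maps to some $\mathbf t^s\ne0$, a contradiction. $\square$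

We identify a monomial in the $y$'s with the *multiset* of generators $b_j$ that it involves, and we use the same letter for the multiset and for its vector sum. Thus $y^\theta x^\gamma$ has $S$-degree $\theta+\gamma$, and by (1) the number $|\theta|$ is at once the cardinality of the multiset and the coordinate sum of the vector. We write $\theta+z$ for the multiset with one more element $z$, and $\alpha-\theta$ for the difference when $\theta\subseteq\alpha$; this agrees with addition of vectors. Call $\theta$ standard if $y^\theta$ is standard.

**Lemma 5.** Let $\theta\neq\emptyset$ be standard. Then $[\theta]\ne0$. If $|\theta|\ge2$, then $[\theta]\in T$.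

*Proof.* This is where the choice of the order enters. We first show $\theta\notin a_i+S$ for every $i$. If $\theta=a_i+s$ with $s\in S$, then $|s|=|\theta|-1$, so $s$ is the $S$-degree of a monomial $p$ of degree $|\theta|-1$. The monomial $x_ip$ has the same $S$-degree as $y^\theta$ and $y$-degree at most $|\theta|-1$, so it is smaller, and $y^\theta$ is not standard.

If $[\theta]=0$, then $\theta$ is an integer vector with coordinates $\ge0$ and coordinate sum $|\theta|\ge1$, so $\theta\in a_i+\mathbb N^d\subseteq a_i+S$ for some $i$, a contradiction.

If $|\theta|\ge2$ and $[\theta]=[b_j]$, then $b_j\in[0,1)^d$ is the fractional part of $\theta$, so $\theta-b_j\in\mathbb N^d$, with coordinate sum $|\theta|-1\ge1$. So $\theta\in a_i+b_j+\mathbb N^d\subseteq a_i+S$ for some $i$, again a contradiction. $\square$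

**Lemma 6 (one chain).** If $\theta\subsetneq\alpha$ and $\alpha$ is standard, then $[\theta]\ne[\alpha]$. If a standard multiset has size $r\ge1$, then $|T|\ge r-1$.

*Proof.* $\alpha-\theta$ is standard and nonempty, so its class is not $0$. For the second claim take sub-multisets of sizes $2,3,\dots,r$, each inside the next. By the first claim their $r-1$ classes are distinct, and by Lemma 5 they lie in $T$. $\square$

A multiset with several distinct elements yields more.

**Lemma 7 (several chains at once).** Let $\alpha$ be standard, $|\alpha|=r$, containing distinct generators $z_1,\dots,z_p$. Let $\emptyset=\rho_0\subset\rho_1\subset\dots\subset\rho_{r-p}$ be obtained by adding the elements of $\alpha-(z_1+\dots+z_p)$ one at a time. Then the classes $[\rho_i+z_a]$, for all $i$ and $a$, are pairwise distinct. So are the classes $[\rho_i+(z_1+\dots+z_p)-z_a]$.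

*Proof.* Suppose the classes for $(i,a)$ and $(i',a')$ agree, with $i<i'$. In the first family this says $[z_a]=[(\rho_{i'}-\rho_i)+z_{a'}]$; in the second it says $[z_{a'}]=[(\rho_{i'}-\rho_i)+z_a]$. In both cases the right side is the class of a sub-multiset of $\alpha$ of size $\ge2$, hence in $T$ by Lemma 5, while the left side is in $\mathcal Y$, a contradiction. If $i=i'$, the equality says $[z_a]=[z_{a'}]$, so $a=a'$. $\square$

For instance, if $\alpha=z_1+z_2+z_3$ with $p=2$, then $\rho_1=z_3$ and the four classes $[z_1],[z_2],[z_3+z_1],[z_3+z_2]$ are distinct.

**Lemma 8.** If $u,u'\in G$ have coordinates $\ge0$ and $[u]=[u']\ne0$, then $\sum_i\min(u_i,u_i')\ge1$.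

*Proof.* Let $\varphi\in[0,1)^d\cap G$ represent the class. Both $u$ and $u'$ are $\ge\varphi$ in each coordinate, and $|\varphi|$ is an integer, positive because $\varphi\ne0$. $\square$

## 5. Hypersurfaces, empty $T$, and the quartic

**The case $c=1$.** Here $G$ is generated by $H$ and $b_1$, so $A$ is cyclic of order $D$ with generator $[b_1]$. Then $Db_1\in\mathbb N^d$ has coordinate sum $D$, and $y_1^D-x^{Db_1}\in I$ has initial monomial $y_1^D$. The monomials $y_1^jx^\gamma$ with $0\le j<D$ have pairwise distinct $S$-degrees: the class determines $j$, and then $\gamma$ is determined. Every standard monomial is among them, and each $S$-degree has a standard monomial, so all of them are standard. Hence $\operatorname{in}_\le(I)=(y_1^D)$ and $I=(y_1^D-x^{Db_1})$. The degree is $D=D-c+1$, so the bound is attained.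

**The case $T=\emptyset$, that is, $D=c+1$.** By Lemma 5 no multiset of size $\ge2$ is standard, so all products $y_iy_j$ are in $\operatorname{in}_\le(I)$. The monomials $x^\gamma$ and $y_jx^\gamma$ have pairwise distinct $S$-degrees, because the classes $0,[b_1],\dots,[b_c]$ are distinct. As before, all of them are standard. So $\operatorname{in}_\le(I)$ is generated by the $y_iy_j$, in degree $2=D-c+1$.

**The quartic.** In Example 1, $I$ contains
$$y_1y_2-x_1x_2,\quad y_1^3-x_1^2y_2,\quad y_2^3-x_2^2y_1,\quad x_2y_1^2-x_1y_2^2 ;$$
in the original vectors the last one says $(0,4)+2(3,1)=(6,6)=(4,0)+2(1,3)$. The initial monomials are $y_1y_2$, $y_1^3$, $y_2^3$ and one of $x_2y_1^2$, $x_1y_2^2$; say $\le_0$ makes $x_2y_1^2$ the larger. The monomials divisible by none of these four are $x_1^ix_2^j$, $y_1x_1^ix_2^j$, $y_2x_1^ix_2^j$, $y_2^2x_1^ix_2^j$ and $y_1^2x_1^i$. Their $S$-degrees are pairwise distinct. Indeed the first three families have classes $0,1,3$; the last two have class $2$, and their $S$-degrees in the original vectors are $(2+4i,6+4j)$ and $(6+4i,2)$. So these four monomials generate $\operatorname{in}_\le(I)$, and the maximal degree is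 $3=D-c+1$. The generator $x_2y_1^2$ is of a new kind: it involves both an $x$ and a $y$. Such mixed generators are where the work lies.

## 6. A mixed minimal generator and its standard partner

Let $m=y^\beta x^\gamma$ be a minimal generator of $\operatorname{in}_\le(I)$, of degree $N$, and let $m'=y^\delta x^\varepsilon$ be the standard monomial of the same $S$-degree. Then $m>m'$ by Lemma 4.

**Step 1. Normal form of the pair.** This step expresses $N$ by data of $\beta$ and $\delta$ alone. The monomials $m,m'$ are coprime. Indeed, if a variable divided both, cancelling it would give monomials of equal $S$-degree in the same order relation, so a proper divisor of $m$ would lie in $\operatorname{in}_\le(I)$. Let $b$ and $b'$ be the vector sums of $\beta$ and $\delta$, let $k=|\beta|$, $l=|\delta|$, and put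
$$v=b-b'=\varepsilon-\gamma\in\mathbb Z^d .$$
By coprimality $\varepsilon=v^+$ and $\gamma=v^-$ (positive and negative parts, $v=v^+-v^-$), and $\beta,\delta$ have no common generator. Since $m>m'$ and the $y$-degree is compared first, $k\ge l$. If $k=0$, then $l=0$ and $\gamma=\varepsilon$, so $m=m'$, which is impossible. So $k\ge1$.

**Step 2. Pure $y$-generators.** This step disposes of $\gamma=0$. Then $N=k$. If $k=1$, then $N\le|T|+2$ trivially. If $k\ge2$, removing one variable from $m$ leaves a standard multiset of size $k-1\ge1$, so $k-2\le|T|$ by Lemma 6, that is, $N\le|T|+2$.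

From now on $\gamma\neq0$.

**Step 3. The degree formula.** We want a formula for $N$ and lower bounds for its ingredients. Since $\gamma\ne0$, $y^\beta$ is a proper divisor of $m$, so $\beta$ is standard; $\delta$ is standard because $y^\delta$ divides $m'$. All their sub-multisets are standard too. If $l=0$, then $[b]=[b']=0$, contradicting Lemma 5. If $l=1$, then $b'$ is a generator, lies in $[0,1)^d$, and is the fractional part of $b$; so $v\ge0$ and $\gamma=0$, a contradiction. Hence $k\ge l\ge2$. Put $Z=\sum_i\min(b_i,b_i')$. Then
$$|\gamma|=\sum_i\max(0,b_i'-b_i)=l-Z,$$
so $Z$ is an integer, and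
$$N=k+l-Z,\qquad Z\ge1, \tag{3}$$
where $Z\ge1$ is Lemma 8 for $[b]=[b']\neq0$. In the quartic, $m=x_2y_1^2$ has $b=(\frac32,\frac12)$, $b'=(\frac12,\frac32)$, $Z=1$ and $N=2+2-1=3$.

**What two separate chains give.** Lemma 6 gives $k\le|T|+1$ and $l\le|T|+1$. With (3) this yields only $N\le2|T|+1$, in general about twice the target. To do better one must add the two counts: a chain in $\beta$ gives $k-1$ classes in $T$, and a chain in $\delta$ gives $l-1$ classes in $T$. The top classes $[\beta]$ and $[\delta]$ always coincide. If that were the only coincidence, then $|T|\ge(k-1)+(l-2)$, so $N\le|T|+3-Z\le|T|+2$, exactly the bound. The approach stops at one point: nothing so far prevents a proper sub-multiset of $\delta$ from having the same class as a sub-multiset of $\beta$. We now study such coincidences. They cannot always be avoided along a given chain, but they are restricted by the minimality of $m$ and the standardness of $m'$.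

For the rest of the proof **assume, for contradiction, that $N\ge|T|+3$**, that is,
$$|T|\le k+l-Z-3. \tag{4}$$

**Step 4. $\beta$ is a pure power.** This step makes the classes coming from $\beta$ an arithmetic progression. Suppose $\beta$ contains two distinct generators $z_1,z_2$. Lemma 7 with $p=2$ gives sets $\rho_i+z_a$ for $1\le i\le k-2$, $a=1,2$, of sizes between $2$ and $k-1$; so we get $2(k-2)$ distinct classes in $T$. The class of $\beta$ itself is in $T$ and differs from all of them by Lemma 6. Hence $|T|\ge2k-3$. But (4) and $l\le k$ give $|T|\le2k-Z-3$, contradicting $Z\ge1$.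

So after renumbering $\beta=y_1^k$. Put $w=b_1$ and $g=[w]$; then $b=kw$. The generator $b_1$ does not occur in $\delta$. The classes $0,g,2g,\dots,kg$ are distinct by Lemmas 5 and 6, and $2g,\dots,kg\in T$. Put
$$T'=T\setminus\{2g,\dots,kg\},\qquad |T'|=|T|-(k-1)\le l-Z-2. \tag{5}$$
The goal is now to find more than $l-Z-2$ classes in $T'$, using sub-multisets of $\delta$.

## 7. Sub-multisets of $\delta$ with class in $\{0,g,\dots,kg\}$

**Definition (hit).** A nonempty $\theta\subseteq\delta$ is a *hit* if $[\theta]=ug$ for some $0\le u\le k$. Then $u=u(\theta)$ is unique. A hit $\theta\ne\delta$ is *proper*. For $\theta\subseteq\delta$ put $\theta^c=\delta-\theta$.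

In the quartic with $m=x_2y_1^2$, $m'=x_1y_2^2$, we have $g=1\in\mathbb Z/4$ and $k=2$. The multiset $\delta=y_2^2$ has class $2=2g$ and is a hit; the single element $b_2$ has class $3\notin\{0,1,2\}$ and is not.

**Lemma 9.**
(a) A single element of $\delta$ is not a hit. Every hit $\theta$ has $|\theta|\ge2$ and $2\le u(\theta)\le k$.
(b) $\delta$ is a hit with $u=k$. If $\theta$ is a proper hit, then so is $\theta^c$, with $u(\theta^c)=k-u(\theta)$; in particular $2\le u(\theta)\le k-2$.
(c) A non-hit $\theta\subseteq\delta$ with $|\theta|\ge2$ has $[\theta]\in T'$.

*Proof.* (a) For $b_j\in\delta$ we have $[b_j]\ne0$; $[b_j]\ne g$ since $j\ne1$; and $[b_j]\neq ug$ for $2\le u\le k$ since $ug\in T$ while $[b_j]\in\mathcal Y$. So a hit has size $\ge2$, and its class is in $T$ by Lemma 5; hence $u\neq0,1$. (b) $[\delta]=[b']=[b]=kg$. If $\theta$ is a proper hit, then $[\theta^c]=(k-u(\theta))g$ with $0\le k-u(\theta)\le k$, and $\theta^c$ is nonempty and different from $\delta$. So $\theta^c$ is a proper hit, and (a) gives $k-u(\theta)\ge2$. (c) $[\theta]\in T$ by Lemma 5, and $[\theta]$ is none of $2g,\dots,kg$. $\square$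

A proper hit $\theta$ produces a relation of its own. Put $v(\theta)=u(\theta)w-\theta\in\mathbb Z^d$. Then the monomials
$$y_1^{u(\theta)}x^{v(\theta)^-}\quad\text{and}\quad y^\theta x^{v(\theta)^+}\qquad\text{have the same } S\text{-degree}, \tag{6}$$
and $v(\theta^c)=v-v(\theta)$. If $v(\theta)$ lies coordinatewise between $0$ and $v$, then the first monomial divides $m$ and the second divides $m'$. This would break the relation between $m$ and $m'$ into two smaller ones. The next definition names the two ways of not lying between.

**Definition (over, under).** A proper hit $\theta$ is *over* if $v(\theta)_i\ge\max(0,v_i)+1$ for some $i$. It is *under* if $v(\theta)_i\le\min(0,v_i)-1$ for some $i$.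

**Example 2.** This example only illustrates the definitions, and the pair in it is not minimal. Let $S$ be generated by $(8,0),(5,3),(1,7),(0,8)$, so $w=b_1=(\frac58,\frac38)$, $b_2=(\frac18,\frac78)$, and $A=\mathbb Z/8$ with $g=3$, $[b_2]=7$. The monomials $y_1^4x_2^2$ and $y_2^4x_1^2$ have the same $S$-degree, with $k=l=4$ and $v=4b_1-4b_2=(2,-2)$. The sub-multiset $\theta=y_2^2$ has class $14=6=2g$, so it fits the definition of a proper hit with $u=2$, and $v(\theta)=(1,-1)$. It is neither over nor under. The relation (6) is between $y_1^2x_2$ and $y_2^2x_1$. One of these two is in $\operatorname{in}_\le(I)$, so either $y_1^4x_2^2$ is not a minimal generator or $y_2^4x_1^2$ is not standard.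

**Lemma 10.** Let $\theta$ be a proper hit, $u=u(\theta)$.
(R2) If $u>|\theta|$, then $\theta$ is under.
(R1) If $u-|\theta|<k-l$, then $\theta$ is over.
(R0) If $k=l$ and $u=|\theta|$, then $\theta$ is over or under.

*Proof.* (R2) Of the two monomials in (6) the first has larger $y$-degree, so it lies in $\operatorname{in}_\le(I)$. If $v(\theta)^-\le v^-=\gamma$, it would divide $m=y_1^kx^\gamma$, properly since $u<k$; this contradicts minimality. So for some $i$ we have $\max(0,-v(\theta)_i)>\max(0,-v_i)$. The left side is then positive, so $-v(\theta)_i>\max(0,-v_i)=-\min(0,v_i)$, and since these are integers $v(\theta)_i\le\min(0,v_i)-1$.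

(R1) We have $u(\theta^c)=k-u>l-|\theta|=|\theta^c|$, so $\theta^c$ is under by (R2): for some $i$, $v_i-v(\theta)_i\le\min(0,v_i)-1$. Hence $v(\theta)_i\ge v_i-\min(0,v_i)+1=\max(0,v_i)+1$.

(R0) The two monomials in (6) are different, since $u\ge2$ and $y_1$ does not occur in $\theta$. If the first is the larger, it lies in $\operatorname{in}_\le(I)$ and the argument of (R2) shows that $\theta$ is under. Otherwise the second lies in $\operatorname{in}_\le(I)$, so it does not divide the standard monomial $m'=y^\delta x^{v^+}$. Since $\theta\subseteq\delta$, this means $v(\theta)^+_i>v^+_i$ for some $i$. Then $v(\theta)_i>\max(0,v_i)$, so $\theta$ is over. $\square$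

Lemma 10 forces a hit to be lopsided. To contradict it we want sub-multisets that are evenly spread.

**Definition (balanced).** For $x\in[0,1]$, a sub-multiset $\tau\subseteq\delta$ is *$x$-balanced* if $|\tau_i-xb_i'|<1$ for all $i$.

For instance, if $\delta$ consists of four copies of $(\frac34,\frac14)$ and four copies of $(\frac14,\frac34)$, then $b'=(4,4)$. Two copies of each give $\tau=(2,2)$, which is $\frac12$-balanced. The four copies of $(\frac34,\frac14)$ give $\tau=(3,1)$, which is not.

**Lemma 11.** Let $\tau$ be $x$-balanced and let $\theta$ be a proper hit, $u=u(\theta)$.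
(C1) If $\theta\subseteq\tau$ and $u\ge xk$, then $\theta$ is not under.
(C2) If $\theta\supseteq\tau$ and $u\le xk$, then $\theta$ is not over.

*Proof.* Recall $b=kw$ and $w_i\ge0$. (C1) For every $i$,
$$-v(\theta)_i=\theta_i-uw_i\le\tau_i-xb_i<xb_i'+1-xb_i=1-xv_i\le1-\min(0,v_i),$$
the last step because $x\in[0,1]$. So $v(\theta)_i>\min(0,v_i)-1$. (C2) For every $i$,
$$v(\theta)_i=uw_i-\theta_i\le xb_i-\tau_i<xb_i-xb_i'+1=1+xv_i\le1+\max(0,v_i). \qquad\square$$

## 8. Two generators in $\delta$: a chain of balanced multisets

Suppose $\delta$ involves at most two distinct generators, $\delta=y_2^py_3^q$ with $p+q=l$, possibly $q=0$. We build a whole chain without proper hits, so that the two-chain count of Section 6 goes through.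

**Step 1. The chain.** The purpose is to have, for each $j$, a $\frac jl$-balanced multiset of size $j$, each inside the next. For $0\le j\le l$ put
$$i_j=\Bigl\lfloor\frac{jp}l+\frac12\Bigr\rfloor,\qquad \theta_j=y_2^{i_j}y_3^{\,j-i_j}.$$
Since $0\le p/l\le1$, we have $i_{j+1}-i_j\in\{0,1\}$, so both $i_j$ and $j-i_j$ are nondecreasing; also $i_0=0$ and $i_l=p$. Hence $\emptyset=\theta_0\subset\theta_1\subset\dots\subset\theta_l=\delta$ with $|\theta_j|=j$. From $b'=pb_2+qb_3$ and $q=l-p$,
$$\theta_j-\frac jlb'=\Bigl(i_j-\frac{jp}l\Bigr)(b_2-b_3),\qquad \Bigl|i_j-\frac{jp}l\Bigr|\le\frac12,$$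
and the coordinates of $b_2-b_3$ have absolute value $<1$ by (1). (If $q=0$, then $i_j=j$ and the difference is $0$.) So $\theta_j$ is $\frac jl$-balanced.

**Step 2. No $\theta_j$ with $1\le j\le l-1$ is a hit.** We play Lemma 11, with $\tau=\theta=\theta_j$ and $x=\frac jl$, against Lemma 10. Suppose $\theta_j$ is a hit and put $u=u(\theta_j)$; it is proper.

If $u\ge\frac{jk}l$, then $\theta_j$ is not under by (C1), so $u\le j$ by (R2). Since $\frac{jk}l\ge j$, we get $u=j=\frac{jk}l$, hence $k=l$. Now $u=xk$, so (C2) applies too and $\theta_j$ is not over. This contradicts (R0).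

If $u<\frac{jk}l$, then $\theta_j$ is not over by (C2), so $u-j\ge k-l$ by (R1). But $u-j<\frac{jk}l-j=\frac{j(k-l)}l\le k-l$, a contradiction.

**Step 3. The count.** The multisets $\theta_2,\dots,\theta_{l-1}$ are non-hits, so by Lemmas 6 and 9(c) they give $l-2$ distinct classes in $T'$. Thus $|T'|\ge l-2$, while (5) and $Z\ge1$ give $|T'|\le l-3$. This contradiction finishes the case.

## 9. Three or more generators in $\delta$: one balanced half

Now let $\delta$ involve at least three distinct generators; in particular $l\ge3$. The explicit chain of Section 8 used that only one number had to be rounded. With more generators there is still a rounding lemma giving a balanced multiset for any single $x$ (Lemma 12 below), but it does not make the multisets for different $x$ nested. So we use just one of them, for $x=\frac12$, and count classes below and above it. What makes this sufficient is that (4) has strong consequences in this case.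

**Step 1. Consequences of three generators.** We show
$$Z\ge2,\qquad |T'|\le l-4,\qquad k\ge2l,\qquad\text{and proper hits exist}. \tag{7}$$
If there were no proper hit, any chain of sub-multisets of $\delta$ of sizes $2,\dots,l-1$ would give $l-2$ distinct classes in $T'$, contradicting (5). So there is a proper hit $\theta$; put $u=u(\theta)$. Since $\min(p+q,p'+q')\ge\min(p,p')+\min(q,q')$,
$$Z=\sum_i\min(kw_i,b_i')\ge\sum_i\min(uw_i,\theta_i)+\sum_i\min\bigl((k-u)w_i,\theta^c_i\bigr)\ge2,$$
where each sum is $\ge1$ by Lemma 8: $uw$ and $\theta$ have the same nonzero class $ug$, and $(k-u)w$ and $\theta^c$ have the same nonzero class $(k-u)g$. Now (5) gives $|T'|\le l-4$.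

For $k\ge2l$, apply the second family of Lemma 7 to $\alpha=\delta$ with $p=3$. The multisets $\rho_i+(z_1+z_2+z_3)-z_a$, $0\le i\le l-3$, have sizes $i+2$ between $2$ and $l-1$, so they give $3(l-2)$ distinct classes in $T$. The class of $\delta$ is one more. So $|T|\ge3l-5$, and (4) gives $k\ge 3l-5-l+Z+3=2l+Z-2\ge2l$.

**Step 2. Rounding vectors.** We need to split $\delta$ into two nearly equal halves, in all coordinates at once.

**Lemma 12 (Beck–Fiala rounding).** Let $(c_j)_{j\in O}$ be finitely many vectors in $\mathbb R^d_{\ge0}$ with $|c_j|\le1$, and let $x\in[0,1]^O$. There is $\epsilon\in\{0,1\}^O$ with $\bigl|\sum_j(\epsilon_j-x_j)c_{j,i}\bigr|<1$ for all $i$.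

*Proof.* We move $x$ step by step. At each stage let $F=\{j:0<x_j<1\}$, and call row $i$ active if $\sum_{j\in F}c_{j,i}>1$. If $F\ne\emptyset$, there are fewer than $|F|$ active rows: this is clear if there are none, and otherwise their number is less than the sum of $\sum_{j\in F}c_{j,i}$ over the active $i$, which is at most $\sum_{j\in F}|c_j|\le|F|$. So the homogeneous linear system $\sum_{j\in F}z_jc_{j,i}=0$, one equation for each active row, has a solution $0\ne z\in\mathbb R^F$. Move $x$ along $z$, keeping the coordinates outside $F$ fixed, until for the first time some coordinate in $F$ becomes $0$ or $1$. Then $F$ has become smaller. Repeat until $F=\emptyset$, and let $\epsilon$ be the final vector.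

Since $F$ only shrinks and all $c_{j,i}\ge0$, inactive rows stay inactive; at the end all rows are inactive. The value $\sum_jx_jc_{j,i}$ of row $i$ does not change in the steps in which the row is active. Let $F_0$ and $x$ be the set $F$ and the vector at the stage when row $i$ is first inactive. The total change of the row is $\sum_{j\in F_0}(\epsilon_j-x_j)c_{j,i}$ with $|\epsilon_j-x_j|<1$ and $\sum_{j\in F_0}c_{j,i}\le1$. If all these $c_{j,i}$ are $0$, the change is $0$; otherwise its absolute value is less than $\sum_{j\in F_0}c_{j,i}\le1$. $\square$

**Step 3. The half-split.** We construct the balanced half and record what hits inside it look like. Let $\delta_j$ be the multiplicity of $b_j$ in $\delta$ and $O=\{j:\delta_j\text{ odd}\}$. Apply Lemma 12 to the vectors $b_j$, $j\in O$, with all $x_j=\frac12$, and let $O'=\{j\in O:\epsilon_j=1\}$. Let $\tau\subseteq\delta$ contain $\lfloor\delta_j/2\rfloor$ copies of each $b_j$, and one further copy when $j\in O'$. Then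
$$\tau-\tfrac12b'=\sum_{j\in O}(\epsilon_j-\tfrac12)b_j,$$
so $\tau$ is $\frac12$-balanced. Since $\tau^c-\frac12b'=-(\tau-\frac12b')$, so is $\tau^c$. Every generator of multiplicity $\ge2$ in $\delta$ occurs in both $\tau$ and $\tau^c$.

**Lemma 13.**
(a) Every proper hit $\theta$ contained in $\tau$ or in $\tau^c$ has $u(\theta)<k/2$.
(b) $\tau$ and $\tau^c$ are nonempty, and neither is a hit.

*Proof.* (a) If $u=u(\theta)\ge k/2$, then $\theta$ is not under by (C1) with $x=\frac12$, so (R2) gives $u\le|\theta|\le l-1<l\le k/2$, using (7). This is a contradiction.

(b) If $\tau$ or $\tau^c$ were equal to $\delta$, every proper hit $\theta$ would have $u(\theta)<k/2$ by (a). Applying this to the proper hit $\theta^c$ gives $k-u(\theta)<k/2$, a contradiction; proper hits exist by (7). So both are nonempty. If one of $\tau,\tau^c$ is a hit, it is proper, so both are proper hits by Lemma 9(b), and their $u$-values sum to $k$. But both values are $<k/2$ by (a). $\square$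

Everything said so far is symmetric in $\tau$ and $\tau^c$. Let $\sigma$ denote either of them. Since $\sigma\ne\delta$, all hits contained in $\sigma$ are proper and have $u<k/2$.

**Step 4. Two hits in a row.** We want to know how often a chain inside $\sigma$ can meet hits. The elements that allow consecutive hits are the following.

**Definition (small).** A generator $b_j\in\delta$ is *small* if $[b_j]=-\kappa g$ for an integer $1\le\kappa<k/2$.

As a matter of arithmetic: if $A=\mathbb Z/20$, $g=1$ and $k=10$, a generator of class $17=-3$ is small, and one of class $13=-7$ is not.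

**Lemma 14.**
(a) If $\theta\subseteq\sigma$ is a hit and $z\in\theta$ is small, then $\theta-z$ is a hit. Consequently a nonempty multiset $\theta\subseteq\sigma$ all of whose elements, with at most one exception, are small is not a hit.
(b) If $\theta$ and $\theta+z$ are both contained in $\sigma$ and both hits, then $z$ is small.

*Proof.* (a) $\theta-z$ is nonempty because hits have size $\ge2$. Its class is $(u(\theta)+\kappa)g$, and $0<u(\theta)+\kappa<\frac k2+\frac k2=k$. So it is a hit. If a multiset as in the second claim were a hit, we could remove small elements one by one, always keeping a hit, until a single element is left. That element would be a hit, contradicting Lemma 9(a).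

(b) Let $u,u'$ be the values of $\theta$ and $\theta+z$. Then $[z]=(u'-u)g$, and $[z]\neq0$ gives $u'\ne u$. If $u'>u$, the single element $z$ would be a hit, contradicting Lemma 9(a). So $[z]=-(u-u')g$ with $1\le u-u'<u<k/2$. $\square$

**Step 5. Counting non-hits inside $\sigma$.** We now show that at least about half of the multisets in the chains of Lemma 7 are non-hits, if the chains are ordered well.

**Lemma 15.** Let $|\sigma|=\mu$ and let $\sigma$ contain distinct generators $z_1,\dots,z_p$. Order the remaining $\mu-p$ elements of $\sigma$ with the small ones first, and let $\rho_0\subset\dots\subset\rho_{\mu-p}$ be the initial segments. Then all classes $[\rho_i+z_a]$ are distinct. For each $a$ at least $\lfloor(\mu-p)/2\rfloor$ of the multisets $\rho_i+z_a$ with $1\le i\le\mu-p$ are non-hits, and $\rho_0+z_a$ is a non-hit as well.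

*Proof.* The classes are distinct by Lemma 7 for $\alpha=\sigma$. Fix $a$. Let $s$ be the number of small elements among the $\mu-p$ elements and $e=\mu-p-s$. For $0\le i\le s$ all elements of $\rho_i+z_a$ except possibly $z_a$ are small, so it is a non-hit by Lemma 14(a). For $s\le i<s+e$ the multisets $\rho_i+z_a$ and $\rho_{i+1}+z_a$ differ by an element that is not small, so by Lemma 14(b) they are not both hits. Hence at most $\lceil e/2\rceil$ of the $e$ multisets with $s+1\le i\le s+e$ are hits. The number of non-hits with $1\le i\le\mu-p$ is therefore at least $s+\lfloor e/2\rfloor\ge\lfloor(\mu-p)/2\rfloor$. $\square$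

**Step 6. Lower and upper classes.** We combine non-hits below $\tau$ with complements of non-hits inside $\tau^c$, and check when two such classes can coincide.

*Lower classes* are the $[\theta]$ for non-hits $\theta\subseteq\tau$ with $|\theta|\ge2$. *Upper classes* are the $[\delta-\theta']$ for non-hits $\emptyset\ne\theta'\subseteq\tau^c$ with $|\delta-\theta'|\ge2$. Here $\delta-\theta'$ is a non-hit, for otherwise it would be a proper hit and its complement $\theta'$ a hit. By Lemma 9(c) all lower and upper classes lie in $T'$. Upper classes for $\theta'$ of distinct classes are distinct, because $[\delta-\theta']=[\delta]-[\theta']$. Finally, for a lower and an upper class we have $\theta\subseteq\tau\subseteq\delta-\theta'$, so by Lemma 6 they can coincide only if $\theta=\tau=\delta-\theta'$.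

The roles of $\tau$ and $\tau^c$ may be interchanged. Put $\mu=|\tau|$, $\mu'=|\tau^c|$, so $\mu+\mu'=l$. We use $\lfloor n/2\rfloor\ge(n-1)/2$ repeatedly. In each case the goal is $|T'|\ge l-3$, which contradicts $|T'|\le l-4$ from (7).

**Case 1. Both $\tau$ and $\tau^c$ contain at least two distinct generators.** Use Lemma 15 with $p=2$ for both.

The lower classes from $\rho_i+z_a\subseteq\tau$ with $1\le i\le\mu-2$ have sizes from $2$ to $\mu-1$; there are at least $2\lfloor(\mu-2)/2\rfloor\ge\mu-3$ of them, all from proper sub-multisets of $\tau$.

For the upper classes take $\theta'=\rho_i+z_a\subseteq\tau^c$ with $0\le i\le\mu'-2$: at least $2+2\lfloor(\mu'-2)/2\rfloor\ge\mu'-1$ non-hits with distinct classes, all proper sub-multisets of $\tau^c$. Add $\theta'=\tau^c$, which is a non-hit by Lemma 13(b) and whose class differs from those of its proper sub-multisets. The size condition holds since $|\delta-\theta'|\ge\mu\ge2$. So there are at least $\mu'$ upper classes.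

No lower class equals an upper one, since the lower ones come from $\theta\ne\tau$. Altogether $|T'|\ge(\mu-3)+\mu'=l-3$, a contradiction.

**Case 2. One of them, say $\tau$, contains only one generator $b_a$ (with some multiplicity).** The other generators occurring in $\delta$, at least two of them, do not occur in $\tau$. So they have multiplicity $1$ in $\delta$, since a generator of multiplicity $\ge2$ occurs in both halves.

*Case 2a: $\delta_a=1$.* Then $\mu=1$ and $\tau^c$ consists of $\mu'=l-1\ge2$ distinct generators. Lemma 15 for $\tau^c$ with $p=2$ gives non-hits $\theta'=\rho_i+z_a$, $0\le i\le\mu'-2$, of sizes at most $\mu'-1=l-2$, so that $|\delta-\theta'|\ge2$. (Here $z_1,z_2$ are two generators in $\tau^c$ and $a\in\{1,2\}$ is the index of Lemma 15.) There are at least $2+2\lfloor(\mu'-2)/2\rfloor\ge\mu'-1=l-2$ upper classes, a contradiction.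

*Case 2b: $\delta_a\ge2$.* Since $\mu\le\lceil\delta_a/2\rceil$, the multiplicity of $b_a$ in $\tau^c$ is
$$\delta_a-\mu\ge\lfloor\delta_a/2\rfloor\ge\max(1,\mu-1).$$
Together with the at least two further generators, this gives $\mu'\ge\mu+1$, and $\tau^c$ contains at least three distinct generators.

The lower classes come from Lemma 15 for $\tau$ with $p=1$ and $1\le i\le\mu-1$: at least $\lfloor(\mu-1)/2\rfloor\ge\frac{\mu-2}2$ of them. The upper classes come from Lemma 15 for $\tau^c$ with $p=3$ and $0\le i\le\mu'-3$: at least $3+3\lfloor(\mu'-3)/2\rfloor\ge3+\frac32(\mu'-4)$ of them. Here $\theta'$ has size at most $\mu'-2$, so $|\delta-\theta'|\ge\mu+2\ge2$, and $\delta-\theta'\ne\tau$, so no upper class equals a lower one. Hence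
$$|T'|\ge\frac{\mu-2}2+3+\frac32(\mu'-4)=\frac12(\mu+3\mu')-4=l+\frac12(\mu'-\mu)-4\ge l-\frac72 .$$
Since $|T'|$ is an integer, $|T'|\ge l-3$, a contradiction.

Since $\tau$ and $\tau^c$ are both nonempty, Cases 1 and 2 cover everything.

**Conclusion for Theorem 1.** Assumption (4) is impossible both when $\delta$ involves at most two generators (Section 8) and when it involves at least three (Section 9). Hence $N\le|T|+2=D-c+1$ for every minimal generator of $\operatorname{in}_\le(I)$. For each minimal generator $m$ with standard partner $m'$, the binomial $m-m'\in I$ is homogeneous of degree $\deg m$. These binomials form a Gröbner basis, so they generate $I$, and $I$ is generated in degrees $\le D-c+1$. This proves Theorem 1. $\blacksquare$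

## 10. Curves that attain the bound: proof of Theorem 2

The inequality $D\ge c+1$ is $|T|\ge0$ in (2). It remains to construct examples.

**Step 1. The semigroup for $d=2$.** We choose few generators near one end so that one relation is forced to have high degree. Let $S$ be generated by the vectors $(D-e,e)$, $e\in E$, where
$$E=\{0,1,D\}\ \text{ if } c=1,\qquad E=\{0,1\}\cup\{D-c+1,\dots,D\}\ \text{ if } c\ge2 .$$
Since $D\ge c+1$, we have $D-c+1\ge2$, so these are $c+2$ distinct vectors. The semigroup is homogeneous with $\ell$ the coordinate sum divided by $D$, and simplicial because $(D,0)$ and $(0,D)$ span the cone. So $\operatorname{codim}K[S]=c$. The group $G$ contains $(D,0)$ and $(D-1,1)-(D,0)=(-1,1)$, so $G=\{(p,q)\in\mathbb Z^2: D\mid p+q\}$, of index $D$ in $\mathbb Z^2$. As $H=D\mathbb Z^2$ has index $D^2$, we get $|A|=D$, and $\deg K[S]=D$ by Lemma 3. Write $z_e$ for the variable of $(D-e,e)$, and put $r=D-c+1\ge2$.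

**Step 2. The case $c=1$.** Section 5 shows $I=(z_1^D-z_0^{D-1}z_D)$, whose generator has degree $D=r$.

**Step 3. The case $c\ge2$.** We exhibit a binomial of degree $r$ that is not generated in lower degree. Now $r\in E$, and
$$f=z_1^r-z_0^{r-1}z_r\in I,$$
since both monomials have degree $r$ and index sum $r$. We claim that these are the only monomials with this $S$-degree. Such a monomial is given by $r$ elements of $E$ with sum $r$. Elements of $E$ are $0$, $1$ or at least $r$. If all $r$ elements are $\le1$, they are all $1$. If one is $\ge r$, it is $r$ and the others are $0$. The two monomials are coprime because $r\ge2$.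

Suppose $f$ lies in the ideal generated by the elements of $I$ of degree $<r$. The homogeneous components of elements of $I$ lie in $I$, so $f$ is a linear combination of products $zh$ with $z$ a variable and $h\in I$ homogeneous of degree $r-1$. Taking components for the $S$-grading, we may assume that each $h$ is $S$-homogeneous and that each $zh$ has the $S$-degree of $f$. Then all monomials of $zh$ are among the two monomials of $f$, and all are divisible by $z$. By coprimality $z$ divides at most one of the two, so $zh$ is a multiple of one monomial, and $h$ is a scalar times a monomial. But $I$ is prime and contains no variable, so it contains no monomial; hence $h=0$. Thus $f=0$, a contradiction. So $I$ has a minimal generator of degree $r=D-c+1$.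

**Step 4. The case $d\ge3$.** We raise the dimension without changing the relations. Embed the above $S$ in $\mathbb N^d$ and add the generators $De_3,\dots,De_d$. The result is again homogeneous, with $\ell$ the coordinate sum divided by $D$, and simplicial. The ring $K[S]$ is replaced by a polynomial ring over it, so the dimension becomes $d$ while $D$, $c$ and the minimal generators of $I$ are unchanged.

**Step 5. Gröbner bases.** We deduce the last claim of Theorem 2. If a Gröbner basis of $I$ had only elements of degree $<D-c+1$, their homogeneous components would lie in $I$ and generate $I$, so $I$ would have no minimal generator of degree $D-c+1$. Hence for these $S$ every Gröbner basis of $I$ has an element of degree $\ge D-c+1$. $\blacksquare$
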